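\title{Failure of the $0$--$1$ law for percolation processes on uniformly repetitive rhombus tilings}

\begin{abstract}
A percolation process on a rhombus tiling is a monotone cellular automaton on the tiles in which state $1$ is permanent. It has been conjectured that, on a uniformly repetitive rhombus tiling, a Bernoulli random initial configuration invades the whole tiling with probability $0$ or $1$. We disprove this. We construct a uniformly repetitive tiling by $60^\circ$ rhombuses on which, for every density $p\in(0,1)$, some percolation process has invasion probability strictly between $0$ and $1$. The tiling encodes finite regions of all sizes and one infinite region that no local rule can tell apart from them, and invasion fails exactly when an oriented percolation cluster that starts at the corner of the infinite region is infinite. We also show that the $0$--$1$ law holds for tilings with a nonzero period and for almost every tiling of the hull.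
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{rhombus tiling} $\mathcal T$ is an edge-to-edge tiling of the Euclidean plane by rhombuses with edges of unit length and finitely many edge directions. Its \emph{adjacency graph} $G=(V,E)$ has the tiles as vertices, and two tiles are adjacent when they share an edge. A \emph{patch} is a finite set of tiles, and $N_\rho(v)$ denotes the patch of all tiles at graph distance at most $\rho$ from the tile $v$. We write $D(a,R)$ for the open disc of center $a$ and radius $R$. The tiling is \emph{uniformly repetitive} (or uniformly recurrent) if for every $r>0$ there is $R>0$ such that every patch of diameter at most $r$ occurs, up to translation, inside every disc of radius $R$.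

A map $F:\{0,1\}^V\to\{0,1\}^V$ is a \emph{cellular automaton} of radius $\rho$ if $F(x)_v$ is computed by one local rule from the patch $N_\rho(v)$, taken up to translation, and the states of its tiles. Explicitly: if $v$ and $v+t$ are tiles with $N_\rho(v+t)=N_\rho(v)+t$, and if $x'_{u+t}=x_u$ for all $u\in N_\rho(v)$, then $F(x')_{v+t}=F(x)_v$. A \emph{percolation process} is a cellular automaton that is \emph{monotone} ($x\le y$ coordinatewise implies $F(x)\le F(y)$) and \emph{freezing} ($F(x)\ge x$, so that $1$s stay $1$). An example is the $2$-neighbor rule, in which a tile becomes $1$ as soon as at least two of its neighbors are $1$. A configuration $x$ is \emph{invading} if $F^m(x)\to1^V$ pointwise as $m\to\infty$. The set of invading configurations is $I=\bigcap_{v}\bigcup_m\{x:F^m(x)_v=1\}$, a Borel set; we write $I_F$ when the process has to be named. Finally, $\mu=\mathcal B(p)^{\otimes V}$ with $p\in[0,1]$ is the \emph{Bernoulli measure}, under which the tiles are independently in state $1$ with probability $p$. Thus $\mu(I)$ is the probability that a random infection of density $p$ takes over the whole tiling. The following conjecture is posed in \cite{ELT}.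

\begin{quote}
\textbf{Conjecture} ($0$--$1$ law). Let $\mathcal T$ be a uniformly repetitive rhombus tiling, $F$ a percolation process on it and $\mu$ a Bernoulli measure. Then $\mu(I)\in\{0,1\}$.
\end{quote}

For $p\in\{0,1\}$ the measure $\mu$ is a Dirac mass and there is nothing to prove. On the square grid, and on any tiling with a period, the translation by the period preserves both $\mu$ and $I$, and what happens in two distant regions is independent; this forces $\mu(I)=\mu(I)^2$. Uniform repetitivity is the natural substitute for a period. It says that no place of the tiling is singled out by what can be seen within a bounded distance, and a bounded distance is all that the local rule sees. One would therefore guess that no place can have a decisive influence on $I$, and that the conjecture holds. It does not.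

\begin{theorem}\label{thm:main}
There are a uniformly repetitive rhombus tiling $\mathcal T$ with three edge directions and a percolation process $F$ on it such that $0<\mu(I)<1$ for $\mu=\mathcal B(p)^{\otimes V}$ and every $0<p\le2^{-13/21}$, in particular for $p=1/2$.
\end{theorem}

\begin{theorem}\label{thm:allp}
For the same tiling $\mathcal T$ and every $p\in(0,1)$ there is a percolation process $F$ with $0<\mu(I)<1$. In addition one can require $F(0^V)=0^V$.
\end{theorem}

The last result describes what remains true. The hull $X$ of a tiling, and the objects $\mu_S$ and $I_S$ attached to $S\in X$, are defined in Section~\ref{sec:positive}.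

\begin{theorem}\label{thm:positive}
Let $\mathcal T$ be a rhombus tiling, $F$ a percolation process on it and $p\in[0,1]$.
\begin{enumerate}
\item[(a)] If $\mathcal T$ has a nonzero translation period, then $\mu(I)\in\{0,1\}$. This covers all tilings with two edge directions, so the number three in Theorem~\ref{thm:main} is optimal.
\item[(b)] Let $X$ be the translation hull of $\mathcal T$ and $\nu$ an ergodic translation-invariant probability measure on $X$. Then $\mu_S(I_S)\in\{0,1\}$ for $\nu$-almost every $S\in X$, with a $\nu$-almost everywhere constant value.
\end{enumerate}
\end{theorem}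

We prove Theorem~\ref{thm:positive} first, because its proof shows what a counterexample has to exploit. Section~\ref{sec:rule} introduces the mechanism, a rule on labeled cells of $\mathbb Z^2$ under which $0$s survive only along an infinite directed path from one special cell, and analyzes it on a quadrant. Section~\ref{sec:array} makes the labeling repetitive at the price of punching holes of all sizes into the quadrant, and Section~\ref{sec:holes} shows that an infinite path of $0$s still exists with positive probability. Section~\ref{sec:tiling} encodes the labeling in a rhombus tiling, and Section~\ref{sec:proofs} transfers the rule to the tiling.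

\section{Where the $0$--$1$ law holds}\label{sec:positive}

Let $\mathcal T$, $F$, $p$ be as in Theorem~\ref{thm:positive}, and let $\rho$ be the radius of $F$. The \emph{local topology} on tilings is the metrizable topology in which $S_k\to S$ if and only if there are vectors $s_k\to0$ and radii $r_k\to\infty$ such that $S_k$ and $S-s_k$ have the same tiles meeting $D(0,r_k)$. The \emph{hull} $X$ is the closure of $\{\mathcal T-t:t\in\mathbb R^2\}$. It is compact, because $\mathcal T$ has finitely many patches of bounded diameter up to translation, but we do not use this. A translation-invariant Borel probability measure $\nu$ on $X$ is \emph{ergodic} if every translation-invariant Borel set has measure $0$ or $1$.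

Let $S\in X$, with set of tiles $V(S)$. By the definition of convergence, every patch of $S$ is a translate of a patch of $\mathcal T$. If this patch is $N_\rho(v)$ for a tile $v$ of $S$, then its translate is $N_\rho(v')$ for the tile $v'$ of $\mathcal T$ that corresponds to $v$, since each tile at distance less than $\rho$ from $v$ has all four of its neighbors in the patch. So the local rule of $F$ defines a map $F_S$ on $\{0,1\}^{V(S)}$, which is again freezing. Let $I_S$ be its set of invading configurations, let $\mu_S=\mathcal B(p)^{\otimes V(S)}$, and put $\alpha(S)=\mu_S(I_S)$. The bijection $v\mapsto v-t$ from $V(S)$ to $V(S-t)$ carries $\mu_S,F_S,I_S$ to $\mu_{S-t},F_{S-t},I_{S-t}$; in particular $\alpha(S-t)=\alpha(S)$.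

We approximate $I_S$ by local events. For integers $R,m\ge1$ let $E_{R,m}(S)$ be the event that $F_S^m(x)_v=1$ for every tile $v$ that meets $D(0,R)$, and let $J_R(S)=\bigcup_mE_{R,m}(S)$. Since $F_S$ is freezing, $E_{R,m}(S)$ increases with $m$. Only finitely many tiles meet a disc, so $J_R(S)$ decreases to $I_S$ as $R\to\infty$. Write $e_{R,m}(S)$ and $j_R(S)$ for the probabilities of these events, and put
\[
\delta_{R,m}=(j_R-\alpha)+(j_R-e_{R,m}).
\]
Both $I_S$ and $E_{R,m}(S)$ are contained in $J_R(S)$, so $\mu_S(I_S\triangle E_{R,m}(S))\le\delta_{R,m}(S)\le2$, and $\lim_{R}\lim_{m}\delta_{R,m}(S)=0$ for each $S$. Tiles have diameter less than $2$. Hence $E_{R,m}(S)$, which is determined by the patches $N_{m\rho}(v)$ of the tiles $v$ meeting $D(0,R)$ and by their states, involves only tiles contained in $D(0,r)$, where $r=R+2m\rho+2$.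

\begin{lemma}\label{lem:two}
If $S\in X$ and $|t|\ge2r$, then $\alpha(S)\bigl(1-\alpha(S)\bigr)\le2\delta_{R,m}(S)+2\delta_{R,m}(S-t)$.
\end{lemma}

\begin{proof}
Write $\mu,I,\alpha$ for $\mu_S,I_S,\alpha(S)$, and $\delta=\delta_{R,m}(S)$, $\delta'=\delta_{R,m}(S-t)$. Let $A=E_{R,m}(S)$, and let $A'$ be the event that all tiles of $S$ meeting $D(t,R)$ are $1$ at time $m$; it corresponds to $E_{R,m}(S-t)$. Then $\mu(I\triangle A)\le\delta$ and $\mu(I\triangle A')\le\delta'$. The events $A$ and $A'$ depend on tiles contained in the disjoint discs $D(0,r)$ and $D(t,r)$, so they are independent. From $I\triangle(A\cap A')\subset(I\triangle A)\cup(I\triangle A')$ we get $|\alpha-\mu(A)\mu(A')|\le\delta+\delta'$, and $|\mu(A)\mu(A')-\alpha^2|\le|\mu(A)-\alpha|+|\mu(A')-\alpha|\le\delta+\delta'$.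
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(a) Let $t_0\ne0$ be a period. For $t=kt_0$ with $k$ large, Lemma~\ref{lem:two} gives $\alpha(\mathcal T)(1-\alpha(\mathcal T))\le4\delta_{R,m}(\mathcal T)$. Letting $m\to\infty$ and then $R\to\infty$ gives $\mu(I)=\alpha(\mathcal T)\in\{0,1\}$. Suppose now that there are only two edge directions, spanned by unit vectors $f_1,f_2$. All tiles are translates of one rhombus, and the tile across an edge of $v$ has that edge as a full edge, so it is $v\pm f_1$ or $v\pm f_2$. Hence $\mathcal T$ contains $v+\mathbb Zf_1+\mathbb Zf_2$, which already covers the plane, and $f_1$ is a period. A rhombus has two edge directions, so a counterexample to the conjecture needs at least three.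

(b) We first show that $e_{R,m}$ is upper semicontinuous, hence Borel. Let $S_k\to S$ with $s_k,r_k$ as above. For $r_k\ge r$ we have $e_{R,m}(S_k)=e_{R,m}(S-s_k)$, and this is the probability that all tiles of $S$ meeting $D(s_k,R)$ are $1$ at time $m$. Each of the finitely many tiles that meet the open disc $D(0,R)$ also meets $D(s_k,R)$ when $k$ is large, so $e_{R,m}(S_k)\le e_{R,m}(S)$ for large $k$. Consequently $j_R=\lim_me_{R,m}$, $\alpha=\lim_Rj_R$ and $\delta_{R,m}$ are Borel. Integrating Lemma~\ref{lem:two} and using the invariance of $\nu$, we obtain
\[
\int_X\alpha(1-\alpha)\,d\nu\le4\int_X\delta_{R,m}\,d\nu .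
\]
By dominated convergence the right side tends to $0$ as $m\to\infty$ and then $R\to\infty$. So $\alpha\in\{0,1\}$ almost everywhere. The Borel set $\{\alpha=1\}$ is translation-invariant, so it has measure $0$ or $1$ by ergodicity, and $\alpha$ is almost everywhere constant.
\end{proof}

The proof does not use monotonicity, and it uses ergodicity only in the last sentence. Let us see where it stops when $\mathcal T$ is only uniformly repetitive. There are arbitrarily long vectors $t$ such that $\mathcal T-t$ and $\mathcal T$ have the same tiles meeting $D(0,r)$, and then $e_{R,m}(\mathcal T-t)=e_{R,m}(\mathcal T)$: the event $A'$ has the same probability as $A$. But Lemma~\ref{lem:two} needs more, namely that $A'$ approximates the same event $I$ as $A$ does. This is measured by $\delta_{R,m}(\mathcal T-t)$, which involves a limit over all times and therefore the tiling at arbitrarily large distances from $t$. A counterexample should thus have one place whose states matter for $I$, surrounded by look-alike places that behave in the same way for a long time and yet do not matter in the end.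

\section{A rule that remembers one cell}\label{sec:rule}

We build the mechanism on $\mathbb Z^2$, whose elements we call \emph{cells}. Let $e_1=(1,0)$, $e_2=(0,1)$, $o=(0,0)$ and $Q=\{(x,y)\in\mathbb Z^2:x,y\ge0\}$. Distances between cells are measured in the $\ell^\infty$ norm $\|\cdot\|$, and $[a,b]$ is an interval of integers. A \emph{directed path} is an infinite sequence of cells $z_0,z_1,\dots$ with $z_{k+1}-z_k\in\{e_1,e_2\}$. The following fact is used twice.

\begin{lemma}\label{lem:limit}
Let $\Psi:\{0,1\}^A\to\{0,1\}^A$ be freezing, and let each coordinate of $\Psi(x)$ depend on finitely many coordinates of $x$. Then $y=\lim_m\Psi^m(x)$ exists, $y\ge x$, and $\Psi(y)=y$.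
\end{lemma}

\begin{proof}
Each coordinate of $\Psi^m(x)$ is nondecreasing in $m$, hence eventually constant. For $a\in A$ and $m$ large, $\Psi^m(x)$ agrees with $y$ on the coordinates that determine the output at $a$, so $\Psi(y)_a=\Psi^{m+1}(x)_a=y_a$.
\end{proof}

\subsection{The rule}

An \emph{array} is a map $w:\mathbb Z^2\to\{\mathsf O,\mathsf W,\mathsf S\}$; the letters stand for outside, wire and source. Cells with letter $\mathsf W$ or $\mathsf S$ are \emph{live}. For $\xi\in\{0,1\}^{\mathbb Z^2}$ put $\Phi_w(\xi)_z=1$ if and only if at least one of the following holds:
\begin{enumerate}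
\item[(a)] $\xi_z=1$;
\item[(b)] $w(z)=\mathsf O$;
\item[(c)] $z$ is live and every live cell among $z+e_1,z+e_2$ is in state $1$;
\item[(d)] $w(z)=\mathsf W$ and every live cell among $z-e_1,z-e_2$ is in state $1$.
\end{enumerate}
Conditions (c) and (d) hold vacuously if neither of the two cells is live. The map $\Phi_w$ is freezing by (a), and monotone because each condition only asks that certain cells be in state $1$. In words, a $0$ on a wire survives a step only if it has both a live successor and a live predecessor in state $0$, and a $0$ on a source needs only the successor.

\begin{example}\label{ex:square}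
Let the live cells form the square $[0,\ell-1]^2$, with $w(o)=\mathsf S$ and $\mathsf W$ elsewhere, and start with all cells in state $0$. The corner $(\ell-1,\ell-1)$ has no live successor and becomes $1$ at time $1$ by (c). After that, (c) fills one antidiagonal per step, while (d) never applies first, because every wire has a live predecessor on the next lower antidiagonal. For $\ell=3$ the cells become $1$ at the times
\[
\begin{array}{ccc}3&2&1\\4&3&2\\5&4&3\end{array}
\]
with $o$ at the lower left, and in general $(i,j)$ becomes $1$ at time $2\ell-1-i-j$. By monotonicity the square is filled by time $2\ell-1$ from any initial state. If the square is replaced by the quadrant $Q$, there is no far corner to start from, and the all-$0$ state on $Q$ never changes. Near $o$ the two situations look the same for a time of order $\ell$.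
\end{example}

Call an array \emph{pointed} if its live cells are partitioned into \emph{pieces} such that
\begin{enumerate}
\item[(A1)] two live cells that differ by $\pm e_1$ or $\pm e_2$ lie in the same piece;
\item[(A2)] one piece $\mathcal L_\infty$ satisfies $o\in\mathcal L_\infty\subset Q$, and all other pieces are finite;
\item[(A3)] $w(o)=\mathsf S$, and $w=\mathsf W$ on $\mathcal L_\infty\setminus\{o\}$.
\end{enumerate}

\begin{lemma}\label{lem:survival}
Let $w$ be pointed. Then $\xi$ is not invading for $\Phi_w$ if and only if there is a directed path $o=z_0,z_1,\dots$ in $\mathcal L_\infty$ with $\xi_{z_k}=0$ for all $k$.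
\end{lemma}

\begin{proof}
Suppose that such a path exists. We show that $\Phi_w(\xi)$ also vanishes on it; by induction on time the path then stays $0$ forever. At $z_k$, conditions (a) and (b) fail. Condition (c) fails because the live cell $z_{k+1}$ is in state $0$. Condition (d) fails for $k\ge1$ because the live cell $z_{k-1}$ is in state $0$, and for $k=0$ because $w(o)=\mathsf S$.

Conversely, let $\xi$ be non-invading, and let $\eta=\lim_m\Phi_w^m(\xi)$. By Lemma~\ref{lem:limit}, $\eta\ge\xi$ and $\Phi_w(\eta)=\eta$, so (b), (c) and (d) fail for $\eta$ at every cell where $\eta$ vanishes. Let $z$ be such a cell. It is live, and since (c) fails, one of $z+e_1,z+e_2$ is live with $\eta=0$. Iterating gives a directed path from $z$ of live cells with $\eta=0$. Its cells are distinct, since the coordinate sum increases, and they lie in one piece by (A1); by (A2) this piece is $\mathcal L_\infty$. If $z\ne o$, then $w(z)=\mathsf W$ by (A3), and since (d) fails, one of $z-e_1,z-e_2$ is live with $\eta=0$; it lies in $\mathcal L_\infty$ by (A1). This backward step can be repeated as long as the current cell is not $o$. The coordinate sum decreases and is nonnegative on $Q$, so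 $o$ is reached. Joining the two parts gives a directed path from $o$ in $\mathcal L_\infty$ with $\eta=0$, hence with $\xi=0$.
\end{proof}

\begin{remark}\label{rem:rules}
Each ingredient is needed. Let the states be independent, equal to $1$ with probability $q\in(0,1)$. Without (d), the proof shows that invasion fails if and only if a directed path of live $0$s starts somewhere. This event is unaffected by changing finitely many states, so it has probability $0$ or $1$ by Kolmogorov's $0$--$1$ law. If $o$ were a wire, the backward steps could never stop, and every configuration would invade. Without (c), a source in state $0$ never changes, and invasion has probability $0$ as soon as there are infinitely many sources.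
\end{remark}

\subsection{Barriers}

To bound the probability that no directed path of $0$s leaves $o$, we need a finite object whose presence is forced by the absence of such a path. Let $C\subset Q$ be a set of cells, called \emph{closed}; cells outside $Q$ are never closed. A \emph{chain} is a finite sequence of cells $z_0,\dots,z_M$, $M\ge0$, whose first cell lies in the half-plane $\{x\le-1\}$ and whose steps are of three types: \emph{left} ($-e_1$), \emph{up} ($+e_2$), and \emph{diagonal} ($+e_1-e_2$), where a diagonal step is allowed only into a closed cell. A \emph{barrier} is a chain that ends at $o$. For example, if the antidiagonal $(0,k),(1,k-1),\dots,(k,0)$ is closed, then the $k+1$ diagonal steps from $(-1,k+1)$ to $(k,0)$ followed by $k$ left steps form a barrier.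

\begin{lemma}\label{lem:barrier}
If there is no barrier, then there is a directed path from $o$ in $Q\setminus C$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the set of endpoints of chains. It contains $\{x\le-1\}$, is stable under allowed steps, and does not contain $o$. The path will run along the lower right boundary of $\mathcal R$. Call $z\in Q$ \emph{good} if $z\notin\mathcal R$ and $z-e_1+e_2\in\mathcal R$. A good cell is not closed, for otherwise a diagonal step would put it in $\mathcal R$. The cell $o$ is good, since $(-1,1)\in\mathcal R$. Let $z$ be good. If $z+e_2\notin\mathcal R$, then $z+e_2$ is good, because $(z+e_2)-e_1+e_2$ is obtained from $z-e_1+e_2\in\mathcal R$ by an up step. If $z+e_2\in\mathcal R$, then $z+e_1$ is good: it is not in $\mathcal R$, since a left step would put $z$ in $\mathcal R$, and $(z+e_1)-e_1+e_2=z+e_2\in\mathcal R$. Iterating gives a directed path of good cells.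
\end{proof}

A barrier must contain many diagonal steps. To quantify this let $\varphi(x,y)=x-y$; left and up steps change $\varphi$ by $-1$, and diagonal steps by $+2$. Consider a shortest barrier $z_0,\dots,z_M=o$. Its cells are distinct, and only $z_0$ lies in $\{x\le-1\}$, since otherwise it could be shortened. Hence the first step is diagonal and leads into $Q$, so $z_0=(-1,y_0)$ with $y_0\ge1$, and
\begin{equation}\label{eq:gain}
\varphi(z_M)-\varphi(z_0)\ge2 .
\end{equation}

\begin{example}[the quadrant]\label{ex:quadrant}
Let $w(o)=\mathsf S$, $w=\mathsf W$ on $Q\setminus\{o\}$ and $w=\mathsf O$ elsewhere. This array is pointed with the single piece $\mathcal L_\infty=Q$. Let the $\xi_z$ be independent with $\mathbb P(\xi_z=1)=q>0$, and let $C=\{z\in Q:\xi_z=1\}$. If $\xi_o=1$, then $\xi$ invades by Lemma~\ref{lem:survival}, so invasion has probability at least $q$. If $\xi$ invades, there is a barrier by Lemmas~\ref{lem:survival} and~\ref{lem:barrier}. A shortest one has $N\ge1$ steps, of which $U$ are diagonal, and \eqref{eq:gain} gives $2\le2U-(N-U)$, so $U>N/3$. Read backward from $o$, a sequence of $N$ steps has $3^N$ possibilities, and the $U$ distinct targets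 of the diagonal steps are closed with probability $q^U\le q^{N/3}$. So invasion has probability at most $\sum_{N\ge1}(3q^{1/3})^N$, which is less than $1$ when $q<1/216$.
\end{example}

The $0$--$1$ law thus fails for the quadrant, but the pattern around $o$ occurs only once. To make the array repetitive, we have to plant copies of larger and larger windows around $o$ throughout the plane, also inside $Q$. By Example~\ref{ex:square} the copies are harmless in themselves if their live parts are finite and isolated. The price is that they cut holes into the infinite piece.

\section{A repetitive array with one infinite piece}\label{sec:array}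

Let $K=(K_n)_{n\ge0}$ be a sequence of integers $K_n\ge3$. Put $\ell_0=1$, $\ell_{n+1}=2K_n\ell_n$, and
\[
\Gamma_n=\ell_{n+1}\bigl(\mathbb Z+\tfrac12\bigr)^2=\{K_n\ell_n(i,j): i,j\text{ odd}\}.
\]
The elements of $\Gamma_n$ are the \emph{centers of order $n$}, and $B_n(c)=c+[-\ell_n,\ell_n]^2$ is the \emph{box of order $n$} at $c\in\Gamma_n$. This box will hold a copy of the window $[-\ell_n,\ell_n-1]^2$. The centers of order $n$ lie in $\ell_n\mathbb Z^2$, which consists of periods of all $\Gamma_k$ with $k<n$; so the boxes of lower order look the same from such a center as from $o$. The half-integer shift keeps the boxes of order $k$ away from the lines on which the centers and the sides of the larger boxes lie.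

\begin{lemma}\label{lem:boxes}
\begin{enumerate}
\item[(B1)] Each coordinate of a cell of a box of order $k$ is at distance at least $(K_k-1)\ell_k>\ell_k$ from $\ell_{k+1}\mathbb Z$. In particular it is not in $\ell_n\mathbb Z$ for $n>k$.
\item[(B2)] Distinct boxes of the same order are disjoint. Two boxes of different orders are disjoint, or the one of lower order is contained in the other.
\item[(B3)] Every box lies in one of the four open quadrants, and a box of order $n$ does not meet $[-\ell_n,\ell_n]^2$. The cell $o$ lies in no box, and every cell lies in finitely many boxes.
\item[(B4)] A center of order $n$ lies in no box of order less than $n$.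
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) A coordinate of a center of order $k$ is at distance $K_k\ell_k$ from $\ell_{k+1}\mathbb Z$, and $\ell_n\mathbb Z\subset\ell_{k+1}\mathbb Z$ for $n>k$.

(B2) Distinct centers of order $n$ differ by at least $\ell_{n+1}>2\ell_n$ in some coordinate. Let $k<n$ and $c\in\Gamma_n$. The numbers $c_i\pm\ell_n$ lie in $\ell_n\mathbb Z$, so by (B1) the $i$th coordinate interval of a box of order $k$ contains neither of them. It is therefore contained in $[c_i-\ell_n,c_i+\ell_n]$ or disjoint from it.

(B3) By (B1) applied to $0\in\ell_{n+1}\mathbb Z$, both coordinates of a cell of a box of order $n$ have absolute value greater than $\ell_n$. This gives the first three claims. A cell $z$ lies in at most one box of each order by (B2), and in no box of order $n$ once $\ell_n\ge\|z\|$.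

(B4) This follows from $\Gamma_n\subset\ell_n\mathbb Z^2$ and (B1).
\end{proof}

\begin{definition}\label{def:array}
The array $w=w_K$ is defined as follows. If $z$ lies in some box, let $B_n(c)$ be the box of least order that contains $z$, and let $w(z)=\mathsf S$ if $z=c$, $w(z)=\mathsf W$ if $z\in c+[0,\ell_n-1]^2$ and $z\neq c$, and $w(z)=\mathsf O$ otherwise. If $z$ lies in no box, let $w(z)=\mathsf S$ if $z=o$, $w(z)=\mathsf W$ if $z\in Q\setminus\{o\}$, and $w(z)=\mathsf O$ otherwise.
\end{definition}

Figure~\ref{fig:array} shows the first two orders. A box of order $0$ is a $3\times3$ square with a source in the middle and eight cells $\mathsf O$ around it. By (B3) and (B4), the sources of $w$ are exactly $o$ and the centers of all orders.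

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.19]
\fill[gray!35] (0,0) rectangle (30,30);
\filldraw[fill=white,draw=black] (12,12) rectangle (25,25);
\fill[gray!35] (18,18) rectangle (24,24);
\foreach \i in {-3,3,9,15,21,27} {
  \foreach \j in {-3,3,9,15,21,27} {
    \filldraw[fill=white,draw=black!60,very thin] (\i-1,\j-1) rectangle (\i+2,\j+2);
    \fill (\i,\j) rectangle (\i+1,\j+1); } }
\fill (0,0) rectangle (1,1);
\fill (18,18) rectangle (19,19);
\draw[thick,dashed] (-6,-6) rectangle (6,6);
\draw[thick,dashed] (12,12) rectangle (24,24);
\node at (-0.9,0.5) {$o$};
\node at (17.2,18.5) {$c$};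
\end{tikzpicture}
\caption{The array $w_K$ on the cells $[-6,29]^2$ for $K_0=K_1=3$, so $\ell_1=6$. Sources are black, wires gray, and cells $\mathsf O$ white. The small squares are the boxes of order $0$; the large square is the box of order $1$ with center $c=(18,18)$. The two dashed windows, around $o$ and around $c$, carry the same letters. The wires at $c$ form a finite region cut off by cells $\mathsf O$, while the wires at $o$ form an infinite region.}
\label{fig:array}
\end{figure}

\begin{lemma}[repetition]\label{lem:repeat}
If $c\in\Gamma_n$ and $z\in[-\ell_n,\ell_n-1]^2$, then $w(c+z)=w(z)$.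
\end{lemma}

\begin{proof}
For $k<n$ we have $c\in\ell_{k+1}\mathbb Z^2$, so $\Gamma_k-c=\Gamma_k$, and $c+z\in B_k(c')$ if and only if $z\in B_k(c'-c)$. If $z$ lies in a box of order less than $n$, then the boxes of least order of $z$ and $c+z$ correspond under translation by $c$, and the letters agree. Otherwise the box of least order of $c+z$ is $B_n(c)$, while $z$ lies in no box, since orders $k\ge n$ are excluded by (B3) and $\|z\|\le\ell_n\le\ell_k$. Then both letters are $\mathsf S$ if $z=o$, both are $\mathsf W$ if $z\in[0,\ell_n-1]^2\setminus\{o\}$, and both are $\mathsf O$ otherwise.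
\end{proof}

Let $\mathcal L_n(c)$ be the set of live cells whose box of least order is $B_n(c)$, and let $\mathcal L_\infty$ be the set of live cells in no box, that is, the set of cells of $Q$ in no box. The box $B_n(c)$ is one row and one column larger than the window that it copies. This margin is what isolates its live cells.

\begin{lemma}[separation]\label{lem:pointed}
The array $w_K$ is pointed, with pieces $\mathcal L_n(c)$ and $\mathcal L_\infty$.
\end{lemma}

\begin{proof}
Properties (A2) and (A3) hold by definition. For (A1), let $z,z'$ be live with $z'-z\in\{\pm e_1,\pm e_2\}$, not both in $\mathcal L_\infty$, say $z\in\mathcal L_n(c)$. Then $z\in c+[0,\ell_n-1]^2$, so $z'\in c+[-1,\ell_n]^2\subset B_n(c)$. Hence $z'\in\mathcal L_{n'}(c')$ with $n'\le n$. Exchanging the roles gives $n\le n'$. Finally $z'$ lies in both $B_n(c)$ and $B_n(c')$, so $c=c'$ by (B2).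
\end{proof}

\section{A path of zeros around the holes}\label{sec:holes}

\begin{proposition}\label{prop:perc}
Let $K_n\ge2^{n+8}$ for all $n$, and let $(\xi_z)_{z\in\mathbb Z^2}$ be independent with $\mathbb P(\xi_z=1)=q$, where $0<q\le2^{-13}$. Then the probability that $\xi$ is invading for $\Phi_{w_K}$ lies strictly between $0$ and $1$.
\end{proposition}

A \emph{hole} is a maximal box contained in $Q$. The boxes that contain a given cell of $Q$ are finitely many, nested, and contained in $Q$, by (B2) and (B3). Hence the holes are pairwise disjoint and their union is $Q\setminus\mathcal L_\infty$. A directed path in $\mathcal L_\infty$ must avoid the holes, so we count their cells as closed. Two things then go wrong with the count of Example~\ref{ex:quadrant}. Diagonal steps inside a hole raise $\varphi$ and cost no factor $q$, and the many routes through a large hole inflate the number of barriers. We remove the second problem by recording only where a barrier first enters and last leaves a hole. For the first, holes of order $n$ have size about $\ell_n$ and mutual distance about $K_n\ell_n$, so they account for a fraction of order $\sum_nK_n^{-1}$ of any barrier. This sum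 is the only place where the growth of $K_n$ is used.

\begin{proof}[Proof of Proposition~\ref{prop:perc}]
By Lemmas~\ref{lem:survival} and~\ref{lem:pointed}, $\xi$ invades if $\xi_o=1$, so the probability is at least $q>0$. Let $C$ be the set of cells of $Q$ that lie in a hole or have $\xi_z=1$. A directed path from $o$ in $Q\setminus C$ is a path of $0$s in $\mathcal L_\infty$. By Lemmas~\ref{lem:survival} and~\ref{lem:barrier} it suffices to show that a barrier exists with probability less than $1$.

\emph{Skeletons.} Let $z_0,\dots,z_M=o$ be a shortest barrier; neither $z_0$ nor $o$ lies in a hole. Follow it from $z_0$. Whenever a step leads to a cell $z_i$ of a hole $H$, \emph{jump} to the last cell $z_j$ of the barrier in $H$ (possibly $j=i$), make the step from $z_j$ to $z_{j+1}\notin H$, and continue. The resulting sequence of steps and jumps is the \emph{skeleton}. It has $N\ge1$ steps, it visits distinct holes, and it makes one jump in each. Let $v_n$ be the number of visited holes of order $n$, and put $J=\sum_n\ell_nv_n$. Call a step \emph{costly} if it is diagonal and its target is in no hole, and let $U$ be the number of costly steps. Their targets are distinct cells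 with $\xi=1$.

\emph{Balance of $\varphi$.} The number $Y$ of steps with target in a hole is $\sum_nv_n\le J$, and each of them changes $\varphi$ by at most $2$. The costly steps change $\varphi$ by $2$, and the remaining $N-Y-U$ steps are left or up steps and change it by $-1$. A jump in a hole of order $n$ changes each coordinate by at most $2\ell_n$, so it changes $\varphi$ by at most $4\ell_n$. By \eqref{eq:gain}, $2\le2U+2Y-(N-Y-U)+4J$, and therefore
\begin{equation}\label{eq:balance}
N\le3U+7J .
\end{equation}

\emph{Holes are sparse along the skeleton.} Steps have length $1$ and a jump in a hole of order $n$ has length at most $2\ell_n$, so the total length of the skeleton is at most $\Lambda=N+2J$. Fix $n$. Distinct holes of order $n$ are at distance at least $\ell_{n+1}-2\ell_n=2(K_n-1)\ell_n$ from each other, and at distance at least $(K_n-1)\ell_n$ from $o$ by (B1); both numbers are at least $K_n\ell_n/2$. The portions of the skeleton between consecutive visited holes of order $n$, and from the last one to $o$, are $v_n$ disjoint portions of length at least $K_n\ell_n/2$ each. Hence $\ell_nv_n\le2\Lambda/K_n$. Since $\sum_nK_n^{-1}\le2^{-7}$, summation gives $J\le(N+2J)/64$,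 that is,
\begin{equation}\label{eq:sparse}
J\le N/62 .
\end{equation}
With \eqref{eq:balance} this yields $N\le3U+N/4$, so $U\ge N/4$.

\emph{Counting skeletons.} Let $\mathcal S_N$ be the set of all sequences with $N$ steps that are the skeleton of a shortest barrier for some configuration; it does not depend on $\xi$. The number of choices at a jump depends on the hole, so we count by a probabilistic device. Read a skeleton backward from $o$. A backward step has three possibilities. If it arrives in a hole, it arrives at the endpoint of a jump, and the starting point of that jump is one of the $(2\ell_n+1)^2$ cells of the hole, where $n$ is its order; a backward step follows. Now generate a random sequence by this procedure, making every choice uniformly and stopping after $N$ steps. A given element of $\mathcal S_N$ is generated with probability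
\[
3^{-N}\prod_n(2\ell_n+1)^{-2v_n}\ge3^{-N}e^{-4J}\ge\bigl(3e^{1/15}\bigr)^{-N}\ge4^{-N},
\]
where we used $1+2\ell\le e^{2\ell}$ and \eqref{eq:sparse}. These probabilities sum to at most $1$, so $|\mathcal S_N|\le4^N$.

\emph{Union bound.} If $\xi$ admits a barrier, then for some $N\ge1$ some element of $\mathcal S_N$ has $\xi=1$ at all targets of its costly steps. For a fixed element these are at least $N/4$ distinct cells, so this has probability at most $q^{N/4}$. Since $4q^{1/4}\le2^{-5/4}$, a barrier exists with probability at most
\[
\sum_{N\ge1}2^{-5N/4}=\frac1{2^{5/4}-1}<1.\qedhere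
\]
\end{proof}

\section{The tiling}\label{sec:tiling}

A rhombus tiling carries no letters, so the array has to be written into its geometry, in such a way that a local rule can read it back. A regular hexagon can be cut into three rhombuses in two ways, and this stores one bit.

Identify the plane with $\mathbb C$. Let $u_1=1$, $u_2=e^{2\pi\mathrm i/3}$, $u_3=e^{4\pi\mathrm i/3}$, so that $u_1+u_2+u_3=0$. Let $\Delta=\mathbb Zu_1+\mathbb Zu_2$ and, for $j=0,1,2$, let $\Delta_j=\{au_1+bu_2:a+b\equiv j\bmod 3\}$. Then $\Delta_0$ is the sublattice of index $3$ generated by $g_1=u_1-u_3=2u_1+u_2$ and $g_2=u_2-u_3=u_1+2u_2$, and $u_i\in\Delta_1$, $-u_i\in\Delta_2$ for all $i$. The regular hexagons with centers $c\in\Delta_0$ and corners $c\pm u_i$ are the Voronoi cells of the triangular lattice $\Delta_0$, and they form the honeycomb tiling. Given bits $\beta\in\{0,1\}^{\Delta_0}$, cut the hexagon at $c$ along the three segments $[c,c+u_i]$ if $\beta(c)=1$, and along the three segments $[c,c-u_i]$ if $\beta(c)=0$ (Figure~\ref{fig:hex}). For $\beta(c)=1$ a typical piece has vertices $c$, $c+u_1$, $c+u_1+u_2=c-u_3$, $c+u_2$, so the pieces are unit rhombuses. Each side of a hexagon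 is a full edge of exactly one of its three rhombuses. We obtain an edge-to-edge rhombus tiling with the three edge directions $u_1,u_2,u_3$ and vertex set $\Delta$. The \emph{degree} of a vertex, the number of tiles at it, is at most $6$ because all angles are at least $60^\circ$. Points of $\Delta_0$ have degree $3$. A corner of a hexagon lies on three sides of the honeycomb, so its degree is at least $4$ if a cut ends there. Thus
\begin{equation}\label{eq:degree}
\beta(c)=1\Rightarrow\deg(c+u_1)\ge4,\qquad\beta(c)=0\Rightarrow\deg(c-u_1)\ge4 .
\end{equation}

\begin{figure}[ht]
\centering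
\begin{tikzpicture}[scale=1.1]
\draw (0:1)--(60:1)--(120:1)--(180:1)--(240:1)--(300:1)--cycle;
\draw[thick] (0,0)--(0:1) (0,0)--(120:1) (0,0)--(240:1);
\node[right] at (0:1) {$c+u_1$};
\node[below] at (0,-1) {$\beta(c)=1$};
\begin{scope}[xshift=4.6cm]
\draw (0:1)--(60:1)--(120:1)--(180:1)--(240:1)--(300:1)--cycle;
\draw[thick] (0,0)--(180:1) (0,0)--(300:1) (0,0)--(60:1);
\node[left] at (180:1) {$c-u_1$};
\node[below] at (0,-1) {$\beta(c)=0$};
\end{scope}
\end{tikzpicture}
\caption{The two ways of cutting the regular hexagon with center $c$ into three unit rhombuses. The choice encodes the bit $\beta(c)$.}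
\label{fig:hex}
\end{figure}

From now on $K_n=2^{n+8}$ and $w=w_K$. Each letter is written as a word of seven bits along the direction $g_1$:
\[
\omega(\mathsf O)=1110000,\qquad\omega(\mathsf W)=1110100,\qquad\omega(\mathsf S)=1110010 .
\]
In any concatenation of these words the maximal runs of $1$s are the prefixes $111$ and isolated $1$s, so three consecutive $1$s mark the beginning of a word. For $z=(z_1,z_2)\in\mathbb Z^2$ let $\tau(z)=7z_1g_1+z_2g_2$, and for $0\le i\le6$ let $\beta(\tau(z)+ig_1)$ be the bit in position $i$ of $\omega(w(z))$, positions being numbered from $0$. Let $\mathcal T$ be the resulting tiling, and let $V_z$ be the set of the $21$ tiles in the hexagons with centers $\tau(z)+ig_1$, $0\le i\le6$. The sets $V_z$ partition $V$, and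
\begin{equation}\label{eq:translate}
w(z)=w(z')\quad\Longrightarrow\quad V_{z'}=V_z+\tau(z'-z).
\end{equation}

\begin{lemma}\label{lem:repetitive}
The tiling $\mathcal T$ is uniformly repetitive.
\end{lemma}

\begin{proof}
Let $r>0$. All vertices lie in $\Delta$, so there are finitely many patches of diameter at most $r$ up to translation. Choose one occurrence of each. For some $n$ they all lie in $P=\bigcup\{V_z:z\in[-\ell_n,\ell_n-1]^2\}$. By Lemma~\ref{lem:repeat} and \eqref{eq:translate}, $P+\tau(c)$ is a patch of $\mathcal T$ for every $c\in\Gamma_n$. The set $\tau(\Gamma_n)$ is a translate of a lattice of rank $2$, so every point of the plane is within some distance $R_1$ of it. If $P\subset D(0,R_2)$, then every disc of radius $R_1+R_2$ contains a translate $P+\tau(c)$.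
\end{proof}

The local rule sees graph neighborhoods, whereas the code is easier to read in discs. The next lemma compares the two.

\begin{lemma}\label{lem:distance}
For every $R$ there is $\rho(R)$ such that, if $a$ is a point of the tile $v$, then every tile that meets $D(a,R)$ lies in $N_{\rho(R)}(v)$. In particular $G$ is connected.
\end{lemma}

\begin{proof}
Tiles have area $\sqrt3/2$ and diameter less than $2$, so at most $M(R)=2\pi(R+2)^2/\sqrt3$ tiles meet $D(a,R)$. Let $v'$ contain a point $a'\in D(a,R)$. The tiles that meet the segment $[a,a']$ form a finite closed cover of a connected set, so among them there is a sequence of distinct tiles from $v$ to $v'$ in which consecutive tiles intersect. Intersecting tiles share a vertex, and the at most six tiles around a vertex form a cycle in $G$, so their graph distance is at most $3$. Take $\rho(R)=\lfloor 3M(R)\rfloor$.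
\end{proof}

\begin{lemma}[decoding]\label{lem:decode}
For every $h\ge0$ there is $\rho$ such that the following holds for all $z$ and $v\in V_z$.
\begin{enumerate}
\item[(i)] $V_{z+y}\subset N_\rho(v)$ whenever $\|y\|\le h$.
\item[(ii)] If $v+t\in V_{z'}$ and $N_\rho(v+t)=N_\rho(v)+t$, then $t=\tau(z'-z)$, and $w(z'+y)=w(z+y)$ whenever $\|y\|\le h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a$ be the center of the hexagon that contains $v$; it is a vertex of $v$. Choose $R$, depending only on $h$, such that $D(a,R)$ contains all tiles of the sets $V_{z+y}$ with $\|y\|\le h$, and let $\rho=\rho(R)$. Then (i) follows from Lemma~\ref{lem:distance}. Let $t$ be as in (ii). The tiles that meet $D(a,R)$ cover this disc and lie in $N_\rho(v)$, so their translates by $t$ are tiles of $\mathcal T$ that cover $D(a+t,R)$. Hence they are exactly the tiles that meet $D(a+t,R)$, and vertices in $D(a,R)$ keep their degree under translation by $t$.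

\emph{Hexagons.} We have $t\in\Delta$, since $t$ maps vertices to vertices. The word of $z$ contains a $1$ and a $0$, so by \eqref{eq:degree} the disc $D(a,R)$ contains a vertex of degree at least $4$ in $\Delta_1$ and one in $\Delta_2$. If $t\in\Delta_1$, the second one is mapped into $\Delta_0$; if $t\in\Delta_2$, the first one is. Both are impossible, since points of $\Delta_0$ have degree $3$. So $t\in\Delta_0$, and $t$ maps hexagons to hexagons. The bit $\beta(c)$ is determined by the three tiles at $c$, so $\beta(c+t)=\beta(c)$ for all centers $c\in D(a,R)$.

\emph{Words.} The bits at $\tau(z),\tau(z)+g_1,\tau(z)+2g_1$ are $1$, so the same holds after translation by $t$, and a word begins at $\tau(z)+t$. Thus $\tau(z)+t=\tau(z'')$ for some cell $z''$. The tile $v+t$ lies in the hexagon with center $a+t\in\{\tau(z'')+ig_1:0\le i\le 6\}$, so $z''=z'$ and $t=\tau(z'-z)$. For $\|y\|\le h$ the words that begin at $\tau(z+y)$ and at $\tau(z+y)+t=\tau(z'+y)$ are equal, and so are the letters.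
\end{proof}

\section{The processes}\label{sec:proofs}

To run $\Phi_w$ on the tiling, we declare the cell $z$ to be in state $1$ when all $21$ tiles of $V_z$ are. This happens with probability $p^{21}$, which is at most $2^{-13}$ exactly when $p\le2^{-13/21}$. For larger $p$ we group the cells into square blocks of side $\ell_n$, which makes a full block as unlikely as we wish. Two facts are then needed: the blocks carry an array of the same kind, and a local rule can find the blocks. For Theorem~\ref{thm:main} only $n=0$ is used, where $\ell_0=1$ and both facts are trivial.

\begin{lemma}[scaling]\label{lem:scale}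
For $n\ge0$ let $K^{(n)}_j=K_{n+j}$. Then $w_K(\ell_nz)=w_{K^{(n)}}(z)$ for all $z$.
\end{lemma}

\begin{proof}
By (B1), $\ell_nz$ lies in no box of order less than $n$. The sequence $K^{(n)}$ has sizes $\ell'_j=\ell_{n+j}/\ell_n$ and centers $\Gamma'_j=\Gamma_{n+j}/\ell_n$. Let $c\in\Gamma_{n+j}$ and $c'=c/\ell_n$. The coordinates of $\ell_nz-c=\ell_n(z-c')$ are multiples of $\ell_n$, and so is $\ell_{n+j}$. Hence $\ell_nz\in c+[-\ell_{n+j},\ell_{n+j}]^2$ if and only if $z\in c'+[-\ell'_j,\ell'_j]^2$, and $\ell_nz\in c+[0,\ell_{n+j}-1]^2$ if and only if $z\in c'+[0,\ell'_j-1]^2$. Multiplication by $\ell_n$ also respects membership in $Q$ and in $\{o\}$, so Definition~\ref{def:array} gives the same letter.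
\end{proof}

\begin{lemma}[recognizability]\label{lem:recognize}
If $w(z+y)=w(z'+y)$ whenever $\|y\|\le2\ell_n$, then $z'-z\in\ell_n\mathbb Z^2$.
\end{lemma}

\begin{proof}
We use induction on $n$; the case $n=0$ is empty. Assume the hypothesis for $n+1$ and put $s=z'-z$. By induction $s\in\ell_n\mathbb Z^2$. Choose $c\in\Gamma_n$ with $\|c-z\|\le\ell_{n+1}/2$. The cells $c$ and $c+\ell_{n+1}e_1$ are centers of order $n$ within distance $2\ell_{n+1}$ of $z$, so $c+s$ and $c+s+\ell_{n+1}e_1$ are sources, and they lie in $\ell_n\mathbb Z^2$. By (B1) a source in $\ell_n\mathbb Z^2$ is not a center of order less than $n$. So it lies in $\Gamma_n$, or it is $o$ or a center of order $k>n$; in the latter cases it lies in $\Lambda'=K_{n+1}\ell_{n+1}\mathbb Z^2$, because $K_k\ell_k$ is a multiple of $K_{n+1}\ell_{n+1}$. Suppose that $c+s\notin\Gamma_n$. Since $\Gamma_n$ is invariant under $\ell_{n+1}e_1$, the other source is not in $\Gamma_n$ either, so both lie in $\Lambda'$. Then $\ell_{n+1}e_1\in\Lambda'$, which is false as $K_{n+1}>1$. Hence $c+s\in\Gamma_n$ and $s\in\Gamma_n-\Gamma_n=\ell_{n+1}\mathbb Z^2$.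
\end{proof}

Fix $n\ge0$. For $z\in\mathbb Z^2$ define the \emph{block} $V^{(n)}_z=\bigcup\{V_y:y\in\ell_nz+[0,\ell_n-1]^2\}$, a set of $21\ell_n^2$ tiles, and give it the letter $w^{(n)}(z)=w(\ell_nz)$. The blocks partition $V$. For $x\in\{0,1\}^V$ let $\hat x_z=1$ if all tiles of $V^{(n)}_z$ are in state $1$, and $\hat x_z=0$ otherwise. With $\Phi=\Phi_{w^{(n)}}$ define
\[
F_n(x)_v=\max\{x_v,\Phi(\hat x)_z\}\qquad\text{for }v\in V^{(n)}_z .
\]

\begin{proposition}\label{prop:lift}
The map $F_n$ is a percolation process on $\mathcal T$. If $0<p^{21\ell_n^2}\le2^{-13}$, then $0<\mu(I_{F_n})<1$.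
\end{proposition}

\begin{proof}
The map $F_n$ is freezing by definition, and monotone because $x\mapsto\hat x$ and $\Phi$ are monotone. We show that it is a cellular automaton of radius $\rho$, where $\rho$ is given by Lemma~\ref{lem:decode} for $h=2\ell_n$. Let $v\in V_y\subset V^{(n)}_z$ and $v+t\in V_{y'}$ with $N_\rho(v+t)=N_\rho(v)+t$, and let $x'_{u+t}=x_u$ for $u\in N_\rho(v)$. By Lemma~\ref{lem:decode}, $t=\tau(y'-y)$ and the letters around $y$ and $y'$ agree up to distance $2\ell_n$. By Lemma~\ref{lem:recognize}, $y'-y=\ell_n\sigma$ with $\sigma\in\mathbb Z^2$, so $v+t\in V^{(n)}_{z+\sigma}$. Let $\eta\in\{o,\pm e_1,\pm e_2\}$. The cells of $\ell_n(z+\eta)+[0,\ell_n-1]^2$ are within distance $2\ell_n$ of $y$. Therefore $V^{(n)}_{z+\eta}\subset N_\rho(v)$, $w^{(n)}(z+\sigma+\eta)=w^{(n)}(z+\eta)$, and $V^{(n)}_{z+\sigma+\eta}=V^{(n)}_{z+\eta}+t$ by \eqref{eq:translate}. It follows that $\hat x'_{z+\sigma+\eta}=\hat x_{z+\eta}$ for these five $\eta$, so $\Phi(\hat x')_{z+\sigma}=\Phi(\hat x)_z$ and $F_n(x')_{v+t}=F_n(x)_v$.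

Next, $\widehat{F_n(x)}=\Phi(\hat x)$. Indeed, if $\Phi(\hat x)_z=1$, all tiles of $V^{(n)}_z$ become $1$; if $\Phi(\hat x)_z=0$, then $\hat x_z=0$ and no tile of $V^{(n)}_z$ changes. Since blocks are finite, $x$ is invading for $F_n$ if and only if $\hat x$ is invading for $\Phi$. Under $\mu$ the $\hat x_z$ are independent and equal to $1$ with probability $q=p^{21\ell_n^2}$. By Lemma~\ref{lem:scale}, $w^{(n)}=w_{K^{(n)}}$, and $K^{(n)}_j=2^{n+j+8}\ge2^{j+8}$. Proposition~\ref{prop:perc} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The tiling $\mathcal T$ has three edge directions and is uniformly repetitive by Lemma~\ref{lem:repetitive}. Take $F=F_0$. If $0<p\le2^{-13/21}$, then $0<p^{21}\le2^{-13}$, and Proposition~\ref{prop:lift} gives $0<\mu(I)<1$. The value $p=1/2$ is covered since $2^{-21}\le2^{-13}$.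
\end{proof}

Rule (b) creates $1$s out of nothing, which the $2$-neighbor rule does not. This is not what makes the example work: it is enough to let a tile change only when some $1$ is within a fixed distance, because any $1$ then spreads through the cells $\mathsf O$, which are found everywhere at bounded distance.

\begin{proof}[Proof of Theorem~\ref{thm:allp}]
Given $p\in(0,1)$, choose $n$ with $p^{21\ell_n^2}\le2^{-13}$ and let $F=F_n$. Then $0<\mu(I_F)<1$ by Proposition~\ref{prop:lift}. It remains to modify $F$ so that $0^V$ is fixed.

Call a tile \emph{outer} if its block has letter $\mathsf O$. By rule (b), $F(x)_v=1$ for every outer tile $v$ and every $x$. If $c$ is a center of order $0$ for $K^{(n)}$, then $w^{(n)}(c+e_1)=\mathsf O$, and these centers form a translate of a lattice. By Lemma~\ref{lem:distance} there is $\lambda$ such that every tile is within graph distance $\lambda$ of an outer tile. Define $F'(x)_v=1$ if and only if $x_v=1$, or $F(x)_v=1$ and $x_u=1$ for some $u\in N_{2\lambda+2}(v)$. This is a cellular automaton of radius $\max\{\rho,2\lambda+2\}$, with $\rho$ the radius of $F$; it is monotone and freezing, and $F'(0^V)=0^V$. We claim that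
\begin{equation}\label{eq:sandwich}
I_F\setminus\{0^V\}\subset I_{F'}\subset I_F .
\end{equation}
Since $p>0$ and $V$ is infinite, $\mu(\{0^V\})=0$, so \eqref{eq:sandwich} gives $\mu(I_{F'})=\mu(I_F)\in(0,1)$.

We have $F'\le F$, and monotonicity of $F$ gives $F'^m(x)\le F^m(x)$ by induction on $m$; this is the second inclusion. For the first, let $x\in I_F$ with $x\ne0^V$, and let $y=\lim_mF'^m(x)$. By Lemma~\ref{lem:limit}, $y\ge x$ and $F'(y)=y$. Let $A$ be the set of tiles within distance $\lambda+1$ of a tile with $y=1$; it is nonempty. Let $v\in A$, let $v'$ be adjacent to $v$, and let $v''$ be an outer tile within distance $\lambda$ of $v'$. Then $v''$ is within distance $\lambda+1+(\lambda+1)=2\lambda+2$ of a tile with $y=1$, and $F(y)_{v''}=1$, so $y_{v''}=F'(y)_{v''}=1$ and $v'\in A$. As $G$ is connected, $A=V$. Hence the extra condition in the definition of $F'$ holds for $y$ at every tile, and $F(y)=F'(y)=y$. From $y\ge x$ and monotonicity we get $y=F^m(y)\ge F^m(x)$ for all $m$, so $y=1^V$ and $x\in I_{F'}$.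
\end{proof}

\begin{remark}\label{rem:null}
Theorems~\ref{thm:main} and~\ref{thm:positive} together show that $\mathcal T$ has no nonzero period, and that it is exceptional in its own hull. For $F=F_0$ and $p=1/2$, the function $\alpha$ of Section~\ref{sec:positive} takes the value $\mu(I)\in(0,1)$ on every translate of $\mathcal T$, so the translates of $\mathcal T$ lie in the set $\{0<\alpha<1\}$, which is null for every ergodic translation-invariant probability measure on $X$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{ELT} S. Esnay, V. Lutfalla, G. Theyssier, \emph{Bootstrap percolation on rhombus tilings}, arXiv:2409.02520 (2024).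
\end{thebibliography}
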